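# Talagrand's $L_1$-$L_2$ inequality for functions with values in a space of type 2

## 1. Hilbert-space valued functions

Let $(E,\|\cdot\|_E)$ be a Banach space, let $X=(X_1,\dots,X_n)$ be i.i.d. Rademacher signs, $\mathbb P(X_i=1)=\mathbb P(X_i=-1)=1/2$, and let $S:\{-1,1\}^n\to E$. We want to bound the fluctuations of $S=S(X)$ by the sizes of its discrete derivatives
$$D_iS(x)=\frac{S(x_1,\dots,x_i,\dots,x_n)-S(x_1,\dots,-x_i,\dots,x_n)}{2}.$$
Sizes are measured by $\|Y\|_{E,k}=(\mathbb E\|Y\|_E^k)^{1/k}$, $k\ge1$. The inequality that interests us is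
$$\|S-\mathbb ES\|_{E,2}^2\le C\sum_{i=1}^n\frac{\|D_iS\|_{E,2}^2}{1+\log\big(\|D_iS\|_{E,2}/\|D_iS\|_{E,1}\big)},\tag{$*$}$$
with $C=C(E)$ depending neither on $n$ nor on $S$. Terms with $D_iS\equiv0$ count as $0$, here and in every sum below. Since $\|\cdot\|_{E,1}\le\|\cdot\|_{E,2}$, the logarithm is nonnegative. For $E=\mathbb R$ this is Talagrand's $L_1$-$L_2$ inequality.

Two computations show what $(*)$ says. For $n=1$ we have $S(x)-\mathbb ES=D_1S(x)=x_1v$ with a fixed $v\in E$, so the two norms of $D_1S$ agree, and $(*)$ is an equality with $C=1$. Next, let $S$ be the indicator of the single point $(1,\dots,1)$. Its variance is $2^{-n}(1-2^{-n})$. Here $|D_iS|$ is $\frac12$ times the indicator that the other $n-1$ coordinates are $1$, so $\|D_iS\|_2^2=2^{-n-1}$ and $\|D_iS\|_1=2^{-n}$. Without the denominators, the right-hand sum would be $n2^{-n-1}$, too large by a factor of order $n$. The logarithm equals $\frac{n-1}2\log2$,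 and the sum with denominators is
$$\frac{n\,2^{-n-1}}{1+\frac{n-1}{2}\log 2},$$
which is $2^{-n}$ up to constants. The denominators are there for such functions.

**Notation.** Every $f:\{-1,1\}^n\to E$ has a Walsh expansion $f=\sum_U\hat f(U)w_U$ over $U\subset\{1,\dots,n\}$, with $w_U(x)=\prod_{i\in U}x_i$ and $\hat f(U)\in E$. Then $D_if=\sum_{U\ni i}\hat f(U)w_U$. Put $\Delta=\sum_{i=1}^nD_i$, so that $\Delta w_U=|U|w_U$. On mean-zero functions put $\Delta^{-1}w_U=|U|^{-1}w_U$ ($U\ne\emptyset$). For $a\in[0,\infty)^n$ let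
$$P_aw_U=e^{-\sum_{i\in U}a_i}w_U,\qquad P_s=P_{(s,\dots,s)}\quad(s\ge0).$$
All these operators commute, being diagonal in the Walsh basis. Since $\int_0^\infty e^{-s|U|}ds=|U|^{-1}$, we have $\Delta^{-1}g=\int_0^\infty P_sg\,ds$ for mean-zero $g$; the functions $D_if$ have mean zero. For example, if $n=2$ and $f=x_1+x_1x_2$, then $D_2f=x_1x_2$, $P_af=e^{-a_1}x_1+e^{-a_1-a_2}x_1x_2$ and $\Delta^{-1}f=x_1+\frac12x_1x_2$.

The operator $P_a$ is an average. Let $\xi=(\xi_1,\dots,\xi_n)$ have independent coordinates with $\mathbb P(\xi_i=\pm1)=(1\pm e^{-a_i})/2$, so $\mathbb E\xi_i=e^{-a_i}$, and let $x\xi$ be the coordinatewise product. Then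
$$P_af(x)=\mathbb Ef(x\xi),\tag{1}$$
because $\mathbb Ew_U(x\xi)=w_U(x)\prod_{i\in U}e^{-a_i}$. Finally, $D_if(x)=x_i\,\partial_if(x)$, where $\partial_if=\sum_{U\ni i}\hat f(U)w_{U\setminus\{i\}}$ does not depend on $x_i$.

For $1<p\le2$ we abbreviate
$$A_i=\|D_if\|_{E,p},\qquad B_i=\|\Delta^{-1}D_if\|_{E,p},\qquad L_i=\log\frac{\|D_if\|_{E,p}}{\|D_if\|_{E,1}}\ge0 .$$
The case to keep in mind is $p=2$; general $p$ will cost nothing.

**Proposition 1.** If $E$ is a real Hilbert space, then for all $f:\{-1,1\}^n\to E$ (with $p=2$) $\ \|f-\mathbb Ef\|_{E,2}^2\le\sum_iA_iB_i$.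

**Proof.** The functions $w_U$ are orthonormal, and we may distribute each coefficient equally among the coordinates in $U$:
$$\|f-\mathbb Ef\|_{E,2}^2=\sum_{U\neq\emptyset}\|\hat f(U)\|_E^2=\sum_{i}\sum_{U\ni i}\frac{1}{|U|}\|\hat f(U)\|_E^2=\sum_i\mathbb E\langle D_if,\Delta^{-1}D_if\rangle .$$
Cauchy–Schwarz finishes the proof. $\square$

It remains to see that $\Delta^{-1}$ shortens $D_if$ by a factor $1+L_i$. This half does not need a Hilbert space, so we do it for every $E$. It rests on one classical theorem.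

**Bonami's hypercontractive inequality.** For real $g$ on the cube and $1<q\le p<\infty$ with $e^{-2s}\le\frac{q-1}{p-1}$, one has $\|P_sg\|_p\le\|g\|_q$.

**Lemma 2.** Let $1<p\le2$, let $E$ be any Banach space and let $D_if\not\equiv0$. Then for all $s\ge0$
$$\|P_sD_if\|_{E,p}\le e^{-s}e^{-L_i(1-e^{-s})}\|D_if\|_{E,p},\tag{2}$$
and, with $\frac{1-e^{-L}}{L}:=1$ at $L=0$,
$$\|\Delta^{-1}D_if\|_{E,p}\le\frac{1-e^{-L_i}}{L_i}\,\|D_if\|_{E,p}\le\frac32\,\frac{\|D_if\|_{E,p}}{1+L_i}.\tag{3}$$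

**Proof.** **Step 1: pass to a scalar function.** Let $g=\|D_if\|_E=\|\partial_if\|_E$. By (1), and since $\partial_if(x\xi)$ does not involve $\xi_i$, $P_sD_if(x)=e^{-s}x_i\,\mathbb E\,\partial_if(x\xi)$. Hence $\|P_sD_if(x)\|_E\le e^{-s}P_sg(x)$.

**Step 2: gain from the $L_1$ norm.** Take $q=1+(p-1)e^{-2s}\in(1,p]$, so Bonami's inequality gives $\|P_sg\|_p\le\|g\|_q$. By Hölder, $\|g\|_q\le\|g\|_1^\lambda\|g\|_p^{1-\lambda}$, where $\frac1q=\lambda+\frac{1-\lambda}p$, that is,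
$$\lambda=\frac{1/q-1/p}{1-1/p}=\frac{p-q}{q(p-1)}=\frac{1-e^{-2s}}{1+(p-1)e^{-2s}} .$$
Since $p-1\le1$ and $e^{-2s}\le e^{-s}$,
$$\lambda\ge\frac{1-e^{-2s}}{1+e^{-2s}}=(1-e^{-s})\,\frac{1+e^{-s}}{1+e^{-2s}}\ge1-e^{-s}.\tag{4}$$
As $\|g\|_1=e^{-L_i}\|g\|_p$ with $L_i\ge0$, we get $\|g\|_q\le e^{-L_i\lambda}\|g\|_p\le e^{-L_i(1-e^{-s})}\|g\|_p$. With Step 1 this is (2).

**Step 3: integrate in $s$.** Substituting $w=1-e^{-s}$, $dw=e^{-s}ds$,
$$\|\Delta^{-1}D_if\|_{E,p}\le\int_0^\infty\|P_sD_if\|_{E,p}\,ds\le\|D_if\|_{E,p}\int_0^1e^{-L_iw}\,dw=\frac{1-e^{-L_i}}{L_i}\|D_if\|_{E,p}.$$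

**Step 4: an elementary inequality.** We need $(1+L)(1-e^{-L})\le\frac32L$ for $L\ge0$, i.e. $r(L):=(1+L)e^{-L}-1+\frac L2\ge0$. Indeed $r(0)=0$ and $r'(L)=\frac12-Le^{-L}\ge\frac12-\frac1e>0$. $\square$

Proposition 1 and Lemma 2 with $p=2$ prove $(*)$ for every real Hilbert space, with $C=\frac32$:
$$\|f-\mathbb Ef\|_{E,2}^2\le\frac32\sum_i\frac{A_i^2}{1+L_i}\qquad(E\text{ a real Hilbert space}).\tag{5}$$

What changes for a general $E$? Lemma 2 is untouched. Only Proposition 1 is lost: its proof is an identity that comes from orthogonality, and a Banach space has none.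

## 2. Linear functions force type 2

**Definition (type).** Let $1<p\le2$. The space $E$ has type $p$ with constant $T$ if for all finite families $x_1,\dots,x_m\in E$ and i.i.d. Rademacher signs $\varepsilon_j$,
$$\mathbb E\Big\|\sum_j\varepsilon_jx_j\Big\|_E^p\le T^p\sum_j\|x_j\|_E^p .$$
For $p=2$ this is Rademacher type 2, and we write $K$ for the constant.

A Hilbert space has type 2 with $K=1$, with equality. The space $\ell_p$ with $1<p\le2$ has type $p$ with $T=1$: coordinate by coordinate,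
$$\mathbb E\Big|\sum_j\varepsilon_jx_{jk}\Big|^p\le\Big(\sum_jx_{jk}^2\Big)^{p/2}\le\sum_j|x_{jk}|^p ,$$
and we sum over $k$. For $p<2$ it does not have type 2: for the unit vectors $e_1,\dots,e_m$, $\big\|\sum\varepsilon_je_j\big\|=m^{1/p}$ always, which is not bounded by $Km^{1/2}$. The same vectors with $p=1$ show that $\ell_1$ does not have type 2.

Now test $(*)$ on $S=\sum_iX_ix_i$. Here $D_iS=X_ix_i$ has constant norm $\|x_i\|_E$, so each logarithm is $0$ and $(*)$ reads $\mathbb E\|\sum X_ix_i\|_E^2\le C\sum\|x_i\|_E^2$. Thus $(*)$ with constant $C$ forces type 2 with constant $\sqrt C$.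

Is the converse true? Let
$$\sigma(S)=\max_i\log\Big(1+\log\frac{\|D_iS\|_{E,2}}{\|D_iS\|_{E,1}}\Big)\ge0,$$
where indices with $D_iS\equiv0$ are ignored. A theorem of Cordero-Erausquin–Eskenazis states that if $E$ has type 2, then $(*)$ holds with $C$ replaced by $C(E)(1+\sigma(S))$. The question, from Clément Deslandes and Christian Houdré, "Variance Bounds: Some Old and Some New", arXiv:2401.03063 (2024), is whether the extra factor can be replaced by a constant depending only on $E$. It can.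

**Theorem A.** If $E$ has type 2 with constant $K$, then for every $n$ and $S:\{-1,1\}^n\to E$,
$$\|S-\mathbb ES\|_{E,2}^2\le12K^2\sum_{i=1}^n\frac{\|D_iS\|_{E,2}^2}{1+\log\big(\|D_iS\|_{E,2}/\|D_iS\|_{E,1}\big)} .$$

So $E$ satisfies $(*)$ if and only if $E$ has Rademacher type 2. There is a version for all $p$. Put
$$c_p=p^p\Big(\frac p{p-1}\Big)^{p-1},\qquad c_2=8 .$$

**Theorem B.** Let $1<p\le2$. The following are equivalent.

1. $E$ has type $p$.
2. There is $C_2<\infty$ with $\|S-\mathbb ES\|_{E,p}^p\le C_2\sum_i\|D_iS\|_{E,p}^{p-1}\|\Delta^{-1}D_iS\|_{E,p}$ for all $n,S$.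
3. There is $C_3<\infty$ with $\displaystyle\|S-\mathbb ES\|_{E,p}^p\le C_3\sum_i\frac{\|D_iS\|_{E,p}^p}{1+\log(\|D_iS\|_{E,p}/\|D_iS\|_{E,1})}$ for all $n,S$.

If $T,C_2,C_3$ are the best constants, then $T^p\le C_2\le c_pT^p$ and $T^p\le C_3\le\frac32c_pT^p$. For $p=2$ this gives $K^2\le C_3\le12K^2$: the best constant in $(*)$ is the square of the type 2 constant up to a universal factor.

In view of Lemma 2, everything comes down to replacing Proposition 1: we must prove item 2, which for $p=2$ is $\|f-\mathbb Ef\|_{E,2}^2\le8K^2\sum_iA_iB_i$. A third theorem, for product spaces, is in Section 6.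

## 3. A type inequality for noisy derivatives

Type is a statement about $\sum\varepsilon_jx_j$ with fixed vectors $x_j$. The sum $\sum_iD_if(x)=\sum_ix_i\,\partial_if(x)$ resembles this, but the vectors $\partial_if(x)$ depend on the same signs, and the analogous inequality is false. For the parity $f=x_1\cdots x_n$, each $D_if$ is $f$, so $\|\sum_iD_if\|_2^2=n^2$ while $\sum_i\|D_if\|_2^2=n$.

A little noise repairs this. If $x$ is replaced by $x\xi$, the centered variables $\xi_i-e^{-a_i}$ can play the role of the signs, and when $X$ is uniform the point $X\xi$ is independent of $\xi$. The representation formula (6) below is a version, with unequal times, of the one of Ivanisvili–van Handel–Volberg.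

**Lemma 3.** Let $1<p\le2$, let $E$ have type $p$ with constant $T$, and let $a\in(0,\infty)^n$, $c\in\mathbb R^n$, $f:\{-1,1\}^n\to E$. Then
$$\Big\|\sum_ic_iD_iP_af\Big\|_{E,p}^p\le T^p\sum_i|c_i|^p\,a_i^{-(p-1)}\,\|D_if\|_{E,p}^p .$$

For the parity, with $p=2$, $T=1$, $c_i=1$ and $a_i=1/n$, the left side is $n^2e^{-2}$ and the right side is $n^2$: the power of $a_i$ is the right one.

**Proof.** **Step 1: write $D_iP_af$ as an average with centered weights.** Put $\eta_i=\xi_i-e^{-a_i}$. We have $D_if(x\xi)=x_i\xi_i\,\partial_if(x\xi)$, and $\partial_if(x\xi)$ depends only on the $\xi_j$ with $j\ne i$. Since $\mathbb E[\eta_i\xi_i]=1-e^{-2a_i}$,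
$$\mathbb E[\eta_iD_if(x\xi)]=(1-e^{-2a_i})\,x_i\,\mathbb E[\partial_if(x\xi)],\qquad D_iP_af(x)=P_aD_if(x)=e^{-a_i}x_i\,\mathbb E[\partial_if(x\xi)] .$$
Comparing the two,
$$D_iP_af(x)=r_i\,\mathbb E[\eta_iD_if(x\xi)],\qquad r_i=\frac{e^{-a_i}}{1-e^{-2a_i}} .\tag{6}$$

**Step 2: decouple the weights from the vectors.** Let $X$ be uniform on the cube and independent of $\xi$, and put $Y=X\xi$. Given $\xi$, the point $Y$ is uniform; hence $Y$ is uniform and independent of $\xi$, so also of $\eta$. By (6) and Jensen,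
$$\Big\|\sum_ic_iD_iP_af\Big\|_{E,p}^p=\mathbb E_X\Big\|\mathbb E_\xi\sum_ic_ir_i\eta_iD_if(X\xi)\Big\|_E^p\le\mathbb E\Big\|\sum_i\eta_i\,c_ir_iD_if(Y)\Big\|_E^p .$$

**Step 3: symmetrize and use type.** Condition on $Y=y$, which does not change the law of $\eta$, and put $v_i=c_ir_iD_if(y)$, fixed vectors. Let $\eta'$ be an independent copy of $\eta$ and $\varepsilon$ independent Rademacher signs. Since $\mathbb E\eta_i'=0$, Jensen gives the first inequality below. The variables $\eta_i-\eta'_i$ are independent and symmetric, which gives the equality. Type $p$, conditionally on $\eta,\eta'$, gives the last inequality: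
$$\mathbb E\Big\|\sum_i\eta_iv_i\Big\|_E^p\le\mathbb E\Big\|\sum_i(\eta_i-\eta_i')v_i\Big\|_E^p=\mathbb E\Big\|\sum_i\varepsilon_i(\eta_i-\eta_i')v_i\Big\|_E^p\le T^p\sum_i\mathbb E|\eta_i-\eta_i'|^p\,\|v_i\|_E^p .$$

**Step 4: compute the coefficient.** We have $|\eta_i-\eta_i'|=|\xi_i-\xi_i'|\in\{0,2\}$, with value $2$ having probability $2\cdot\frac{1+e^{-a_i}}2\cdot\frac{1-e^{-a_i}}2=\frac{1-e^{-2a_i}}2$. So $\mathbb E|\eta_i-\eta_i'|^p=2^{p-1}(1-e^{-2a_i})$. The coefficient of $|c_i|^p\|D_if(y)\|_E^p$ is therefore $T^p$ times the following quantity with $a=a_i$; we use $e^{-pa}\le e^{-2(p-1)a}$ (valid as $p\le2$) and then $e^{2a}-1\ge2a$: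
$$2^{p-1}(1-e^{-2a})\frac{e^{-pa}}{(1-e^{-2a})^p}=\frac{2^{p-1}e^{-pa}}{(1-e^{-2a})^{p-1}}\le\Big(\frac{2}{e^{2a}-1}\Big)^{p-1}\le a^{-(p-1)} .$$
Averaging over $Y$, which is uniform, gives the claim. $\square$

## 4. A common clock loses $\log(1+\max_i L_i)$

Let $p=2$. The natural way to use Lemma 3 is with equal times. Run the noise from $0$ to $\infty$:
$$f-\mathbb Ef=-\int_0^\infty\frac{d}{ds}P_sf\,ds=\int_0^\infty\sum_iD_iP_sf\,ds .$$
At time $s$ spend half of the noise on Lemma 3 and keep the other half for hypercontractivity: $\sum_iD_iP_sf=\sum_iD_iP_{s/2}(P_{s/2}f)$, so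
$$\|f-\mathbb Ef\|_{E,2}\le\sqrt2\,K\,I(f),\qquad I(f)=\int_0^\infty s^{-1/2}\Big(\sum_i\|D_iP_{s/2}f\|_{E,2}^2\Big)^{1/2}ds .\tag{7}$$

Let us see what (7) gives. Put $Q=\sum_iA_i^2/(1+L_i)$, the sum in $(*)$, and $M=\max_iL_i$ over the indices with $D_if\not\equiv0$, so that $\sigma(f)=\log(1+M)$. By (2), $I(f)\le\int_0^\infty s^{-1/2}h(s)^{1/2}ds$ with $h(s)=\sum_iA_i^2e^{-s}e^{-2L_i(1-e^{-s/2})}$. We split this integral.

- On $[0,\frac1{1+M}]$ use $h\le\sum_iA_i^2\le(1+M)Q$. The integral is at most $2(1+M)^{-1/2}((1+M)Q)^{1/2}=2Q^{1/2}$.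
- On $[\frac1{1+M},1]$ use Cauchy–Schwarz: the integral is at most $\big(\int\frac{ds}s\big)^{1/2}\big(\int h\big)^{1/2}$. The first integral is $\log(1+M)=\sigma(f)$. In the second put $w=1-e^{-s/2}$ and use Step 4 of Lemma 2 with $2L_i$: $\int_0^\infty h\,ds=\sum_iA_i^2\int_0^12(1-w)e^{-2L_iw}dw\le\sum_iA_i^2\frac{3}{1+2L_i}\le3Q$. Together: $(3\sigma(f)Q)^{1/2}$.
- On $[1,\infty)$ we have $2(1-e^{-s/2})\ge\frac12$, and $e^{-L/2}\le\frac1{1+L/2}\le\frac2{1+L}$, so $h(s)\le2e^{-s}Q$. The integral is at most $(2Q)^{1/2}\int_1^\infty e^{-s/2}ds=2\sqrt2\,e^{-1/2}Q^{1/2}\le2Q^{1/2}$.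

Altogether $I(f)\le(4+\sqrt{3\sigma(f)})Q^{1/2}$, and since $(4+\sqrt{3\sigma})^2\le32+6\sigma$, (7) gives $\|f-\mathbb Ef\|_{E,2}^2\le64K^2(1+\sigma(f))Q$. This is the inequality with the extra factor. The loss is in the middle range, where Cauchy–Schwarz pays $\int ds/s$.

Could one estimate $I(f)$ better? No. The factor is already lost in (7), even for $E=\mathbb R$. Take disjoint blocks of coordinates $j=1,\dots,m$, where block $j$ has $N_j+1$ coordinates, $N_j=2^j$. Let $g_j$ be the indicator that all coordinates of block $j$ are $1$, and $f=\sum_j\alpha_jg_j$. Let $i$ be in block $j$. Since $P_tg_j=\prod_k\frac{1+e^{-t}x_k}2$ (product over the block),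
$$\|D_iP_tf\|_2=\alpha_j\,\frac{e^{-t}}2\Big(\frac{1+e^{-2t}}4\Big)^{N_j/2},\qquad\text{so}\qquad A_i=\alpha_j2^{-1-N_j/2},$$
$$\|D_iP_tf\|_2=e^{-t}\Big(\frac{1+e^{-2t}}2\Big)^{N_j/2}A_i\ge e^{-t}e^{-tN_j/2}A_i,$$
where $\frac{1+e^{-2t}}2\ge e^{-t}$ was used. Moreover $\|D_if\|_1=\alpha_j2^{-1-N_j}$, so $L_i=\ell_j:=2^{j-1}\log2$. Choose $\alpha_j>0$ so that $(N_j+1)A_i^2=1+\ell_j$. Then every block contributes $1$ to $Q$, so $Q=m$. Also $\sigma(f)=\log(1+2^{m-1}\log2)\le\log 2^m\le m$, and $\sigma(f)\to\infty$ with $m$.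

For $s\in[2^{-j},2^{1-j}]$ keep only block $j$ in the sum. With $t=s/2$ we have $s\le1$ and $sN_j/2\le1$, so
$$\sum_i\|D_iP_{s/2}f\|_2^2\ge(N_j+1)A_i^2\,e^{-s-sN_j/2}\ge e^{-2}(1+\ell_j)\ge e^{-2}2^{j-1}\log2 .$$
Also $\int_{2^{-j}}^{2^{1-j}}s^{-1/2}ds\ge2^{-j}2^{(j-1)/2}=2^{-(j+1)/2}$. Hence each of the $m$ dyadic ranges contributes at least $2^{-(j+1)/2}\cdot e^{-1}2^{(j-1)/2}\sqrt{\log2}=\frac{\sqrt{\log2}}{2e}>\frac17$ to $I(f)$. So
$$I(f)^2\ge\frac{m^2}{49}=\frac{mQ}{49}\ge\frac{\sigma(f)}{49}\,Q,\qquad\text{whereas }\ \|f-\mathbb Ef\|_2^2\le\tfrac32Q\ \text{ by (5)}.$$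
Taking the norm at each time and then integrating has charged us once per scale. An index with parameter $L_i$ matters only around time $1/(1+L_i)$, but different indices have different times, and a common clock has to pass through all of them.

## 5. One clock for each coordinate

Lemma 3 allows unequal times, so we stop the noise in coordinate $i$ at its own time $a_i$, roughly $1/(1+L_i)$. We go from $f$ to $P_af$ along the path $P_{sa}f$, $0\le s\le1$. On this path all coordinates reach their own times together, and the weight $s^{-1/2}$ is integrated once, over $[0,1]$. What is left, $P_af-\mathbb Ef$, we do not cut into scales. We write it in one step as $\sum_iD_iP_aF$ with $F=\Delta^{-1}(f-\mathbb Ef)$ and apply Lemma 3 to $F$.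

For $p=2$ the first part will cost $2K(\sum a_iA_i^2)^{1/2}$ and the second $K(\sum B_i^2/a_i)^{1/2}$. If we put $a_i=1/(1+L_i)$ and use $B_i\le\frac32A_i/(1+L_i)$ from (3), both sums are controlled by $Q=\sum A_i^2/(1+L_i)$: the total is at most $(2+\frac32)KQ^{1/2}$. This already gives $(*)$ with $C=\frac{49}4K^2$. A slightly better choice balances the two sums without looking at $L_i$: with $a_i$ proportional to $B_i/A_i$, both become multiples of $\sum A_iB_i$, the quantity of Proposition 1.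

**Proposition 4.** Let $1<p\le2$ and let $E$ have type $p$ with constant $T$. For all $n$ and $f:\{-1,1\}^n\to E$,
$$\|f-\mathbb Ef\|_{E,p}^p\le c_p\,T^p\sum_i\|D_if\|_{E,p}^{p-1}\,\|\Delta^{-1}D_if\|_{E,p} .$$

**Proof.** Recall $A_i=\|D_if\|_{E,p}$ and $B_i=\|\Delta^{-1}D_if\|_{E,p}$. Since $\Delta^{-1}$ is injective on mean-zero functions, $A_i,B_i>0$ whenever $D_if\not\equiv0$. Let $a\in(0,\infty)^n$, to be chosen in Step 3.

**Step 1: bound $f-P_af$.** From the Walsh expansion, $\frac d{ds}P_{sa}f=-\sum_ia_iD_iP_{sa}f$, so $f-P_af=\int_0^1\sum_ia_iD_iP_{sa}f\,ds$. For $s\in(0,1]$, Lemma 3 with times $sa_i$ and $c_i=a_i$ gives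
$$\Big\|\sum_ia_iD_iP_{sa}f\Big\|_{E,p}^p\le T^p\sum_ia_i^p(sa_i)^{-(p-1)}A_i^p=T^ps^{-(p-1)}\sum_ia_iA_i^p .$$
Since $\int_0^1s^{-(p-1)/p}ds=p$,
$$\|f-P_af\|_{E,p}\le pT\Big(\sum_ia_iA_i^p\Big)^{1/p} .$$

**Step 2: bound $P_af-\mathbb Ef$.** Let $F=\Delta^{-1}(f-\mathbb Ef)$. Then $\Delta F=f-\mathbb Ef$, and $D_iF=\Delta^{-1}D_if$ because $D_i$ commutes with $\Delta^{-1}$ and kills constants. As $P_a$ fixes constants,
$$P_af-\mathbb Ef=P_a(f-\mathbb Ef)=P_a\Delta F=\sum_iD_iP_aF .$$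
Lemma 3 applied to $F$ with times $a_i$ and $c_i=1$ gives
$$\|P_af-\mathbb Ef\|_{E,p}\le T\Big(\sum_ia_i^{-(p-1)}B_i^p\Big)^{1/p} .$$

**Step 3: choose the clocks.** Let $a_i=\theta B_i/A_i$ with $\theta>0$ if $D_if\not\equiv0$, and $a_i=1$ otherwise (those terms vanish). With $\Sigma=\sum_iA_i^{p-1}B_i$ we get $\sum a_iA_i^p=\theta\Sigma$ and $\sum a_i^{-(p-1)}B_i^p=\theta^{-(p-1)}\Sigma$. By the triangle inequality,
$$\|f-\mathbb Ef\|_{E,p}\le T\big(p\,\theta^{1/p}+\theta^{-(p-1)/p}\big)\Sigma^{1/p} .$$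
The derivative of the bracket in $\theta$ is $\theta^{-(p-1)/p}\big(1-\frac{p-1}{p\theta}\big)$, so the minimum is at $\theta=\frac{p-1}p$. There the bracket is $\theta^{-(p-1)/p}(p\theta+1)=p\,\big(\frac p{p-1}\big)^{1-1/p}=c_p^{1/p}$. Raise to the power $p$. $\square$

**Proof of Theorem A.** Proposition 4 with $p=2$, $T=K$, $c_2=8$, followed by (3):
$$\|S-\mathbb ES\|_{E,2}^2\le8K^2\sum_i\|D_iS\|_{E,2}\,\|\Delta^{-1}D_iS\|_{E,2}\le12K^2\sum_i\frac{\|D_iS\|_{E,2}^2}{1+\log(\|D_iS\|_{E,2}/\|D_iS\|_{E,1})} .\qquad\square$$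

**Proof of Theorem B.** **Step 1: $(1)\Rightarrow(2)$ and $(1)\Rightarrow(3)$.** Proposition 4 is (2) with $C_2\le c_pT^p$. Inserting (3), in the form $A_i^{p-1}B_i\le\frac32A_i^p/(1+L_i)$, gives item 3 with $C_3\le\frac32c_pT^p$.

**Step 2: $(2)\Rightarrow(1)$ and $(3)\Rightarrow(1)$.** Take $S=\sum_iX_ix_i$ with $x_i\in E$. Then $D_iS=X_ix_i$. Only Walsh functions of degree $1$ occur, so $\Delta^{-1}D_iS=X_ix_i$ as well. Moreover $\|D_iS\|_{E,1}=\|D_iS\|_{E,p}=\|x_i\|_E$, so the logarithms vanish. Both inequalities become $\mathbb E\|\sum X_ix_i\|_E^p\le C\sum\|x_i\|_E^p$ with $C=C_2$ or $C=C_3$. Hence $T^p\le C_2$ and $T^p\le C_3$. $\square$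

## 6. Arbitrary product spaces

Let $(\Omega,\mu)=\prod_{i=1}^n(\Omega_i,\mu_i)$ be a product of probability spaces and $f\in L^p(\mu;E)$ (Bochner). Let $E_i$ be integration in the $i$-th coordinate, and set
$$D_i=I-E_i,\qquad\Delta=\sum_iD_i,\qquad P_a=\prod_i(E_i+e^{-a_i}D_i),\qquad P_s=P_{(s,\dots,s)} .$$
The $E_i$ are commuting projections. Expanding $I=\prod_i(E_i+D_i)$ gives $f=\sum_Uf_U$ with $f_U=\prod_{i\in U}D_i\prod_{i\notin U}E_if$ and $f_\emptyset=\mathbb Ef$. Since $E_iD_i=0$, the operators act on these pieces as on the Walsh basis: $D_if=\sum_{U\ni i}f_U$, $\Delta f=\sum_U|U|f_U$, $P_af=\sum_Ue^{-\sum_{i\in U}a_i}f_U$. For mean-zero $f$ we put $\Delta^{-1}f=\sum_{U\ne\emptyset}|U|^{-1}f_U=\int_0^\infty P_sf\,ds$, which is again the inverse of $\Delta$ on mean-zero functions. On the cube, $E_if(x)$ is the average of $f$ over the sign of $x_i$, so $I-E_i$ is the previous $D_i$, and these are the previous objects.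

**Theorem C.** Let $E$ have type $p\in(1,2]$ with constant $T$.

(a) For all $f\in L^p(\mu;E)$, $\ \|f-\mathbb Ef\|_{E,p}^p\le2c_pT^p\sum_i\|D_if\|_{E,p}^{p-1}\,\|\Delta^{-1}D_if\|_{E,p}$.

(b) Let $p=2$ (write $T=K$) and suppose that for some $\rho\in(0,1]$, $\|P_sg\|_2\le\|g\|_{1+e^{-2\rho s}}$ for all $s\ge0$ and all scalar $0\le g\in L^2(\mu)$. Then for $f\in L^2(\mu;E)$
$$\|f-\mathbb Ef\|_{E,2}^2\le\frac{48K^2}\rho\sum_i\frac{\|D_if\|_{E,2}^2}{1+\log(\|D_if\|_{E,2}/\|D_if\|_{E,1})} .$$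

On the cube the hypothesis of (b) holds with $\rho=1$: it is Bonami's inequality with exponents $2$ and $q=1+e^{-2s}$.

**Proof of (a).** **Step 1: the noise as resampling.** Let $a\in(0,\infty)^n$ and $b_i=e^{-a_i}$. Let $x,x'\sim\mu$ be independent, and let $\eta_i$ be independent Bernoulli variables with $\mathbb P(\eta_i=1)=b_i$, independent of $(x,x')$. Put $y_i=x_i$ if $\eta_i=1$ and $y_i=x_i'$ if $\eta_i=0$. Given $\eta$, $y\sim\mu$; so $y$ and $\eta$ are independent. Since $E_i+b_iD_i=b_iI+(1-b_i)E_i$, we have $P_af(x)=\mathbb E[f(y)\mid x]$.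

**Step 2: the representation formula.** Fix $x$ and all $\eta_j,x_j'$ with $j\ne i$, and let $\phi(y_i)=D_if(y)$ as a function of the remaining coordinate. The point $(y_j)_{j\neq i}$ has law $\prod_{j\ne i}\mu_j$, so almost surely $\phi$ is integrable and $\int\phi\,d\mu_i=0$. Averaging over $\eta_i$ and $x_i'$,
$$\mathbb E[(\eta_i-b_i)\phi(y_i)]=b_i(1-b_i)\phi(x_i)-(1-b_i)b_i\int\phi\,d\mu_i=b_i(1-b_i)\phi(x_i),\qquad\mathbb E[\phi(y_i)]=b_i\phi(x_i) .$$
Averaging over the variables that were fixed, apart from $x$, and comparing,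
$$D_iP_af(x)=P_aD_if(x)=\mathbb E[D_if(y)\mid x]=(1-b_i)^{-1}\,\mathbb E[(\eta_i-b_i)D_if(y)\mid x] .$$

**Step 3: the analogue of Lemma 3.** By Jensen, and with $\zeta_i=\eta_i-b_i$,
$$\Big\|\sum_ic_iD_iP_af\Big\|_{E,p}^p\le\mathbb E\Big\|\sum_i\zeta_i\,\frac{c_i}{1-b_i}D_if(y)\Big\|_E^p .$$
Condition on $y$, which is independent of $\zeta$. The $\zeta_i$ are independent and centered. As in Step 3 of Lemma 3, subtract an independent copy, insert signs and use type $p$. The $i$-th coefficient is $T^p|c_i|^p(1-b_i)^{-p}\,\mathbb E|\eta_i-\eta_i'|^p$, where $\mathbb E|\eta_i-\eta_i'|^p=\mathbb P(\eta_i\ne\eta_i')=2b_i(1-b_i)$. Averaging over $y\sim\mu$,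
$$\Big\|\sum_ic_iD_iP_af\Big\|_{E,p}^p\le T^p\sum_i|c_i|^p\frac{2e^{-a_i}}{(1-e^{-a_i})^{p-1}}\|D_if\|_{E,p}^p\le2T^p\sum_i|c_i|^pa_i^{-(p-1)}\|D_if\|_{E,p}^p .\tag{8}$$
The last step uses $e^{-a}\le e^{-(p-1)a}$, so that the fraction is at most $2(e^a-1)^{-(p-1)}$, and $e^a-1\ge a$.

**Step 4: the two-part path.** Put $A_i=\|D_if\|_{E,p}$, $B_i=\|\Delta^{-1}D_if\|_{E,p}$; both are positive if $D_if\ne0$, since $\Delta^{-1}$ is injective. The formula $\frac d{ds}P_{sa}f=-\sum_ia_iD_iP_{sa}f$ holds, since $P_{sa}f$ is a finite sum of exponentials in $s$ times the $f_U$. So (8) with times $sa_i$ and $c_i=a_i$ gives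
$$\|f-P_af\|_{E,p}\le2^{1/p}T\int_0^1s^{-(p-1)/p}ds\Big(\sum_ia_iA_i^p\Big)^{1/p}=2^{1/p}\,pT\Big(\sum_ia_iA_i^p\Big)^{1/p} .$$
With $F=\Delta^{-1}(f-\mathbb Ef)$ we have $D_iF=\Delta^{-1}D_if$ and $P_af-\mathbb Ef=\sum_iD_iP_aF$, so (8) for $F$ with $c_i=1$ gives $\|P_af-\mathbb Ef\|_{E,p}\le2^{1/p}T(\sum_ia_i^{-(p-1)}B_i^p)^{1/p}$. Take $a_i=\frac{p-1}p\,B_i/A_i$ if $D_if\ne0$ and $a_i=1$ otherwise. The computation in Step 3 of Proposition 4, with $T$ replaced by $2^{1/p}T$, gives $\|f-\mathbb Ef\|_{E,p}^p\le2c_pT^p\sum_iA_i^{p-1}B_i$. $\square$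

For (b) one must redo Lemma 2. On the cube, $g=\|D_if\|_E$ does not depend on $x_i$, so one could take out the factor $e^{-s}$ from coordinate $i$ and still have all of $P_s$ acting on $g$. Here $g$ may depend on $x_i$. So we use half of the time for the factor and the other half for hypercontractivity.

**Proof of (b).** **Step 1: decay of $P_sD_if$.** Let $D_if\ne0$, $g=\|D_if\|_E$ and $L=\log(\|D_if\|_{E,2}/\|D_if\|_{E,1})\ge0$. Write $P_sD_if=P_{s/2}(P_{s/2}D_if)$. Since $E_iP_{s/2}D_if=P_{s/2}E_iD_if=0$, the outer $P_{s/2}$ acts in coordinate $i$ as multiplication by $e^{-s/2}$. In each other coordinate it acts as $e^{-s/2}I+(1-e^{-s/2})E_j$, a contraction of $L^2(\mu;E)$, because $E_j$ is one by Jensen. Also $\|P_{s/2}D_if(x)\|_E\le P_{s/2}g(x)$, since $P_{s/2}$ is an average. Hence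
$$\|P_sD_if\|_{E,2}\le e^{-s/2}\|P_{s/2}D_if\|_{E,2}\le e^{-s/2}\|P_{s/2}g\|_2\le e^{-s/2}\|g\|_q,\qquad q=1+e^{-\rho s} .$$
By Hölder, $\|g\|_q\le\|g\|_1^\lambda\|g\|_2^{1-\lambda}=e^{-L\lambda}\|g\|_2$ with
$$\lambda=\frac{1/q-1/2}{1-1/2}=\frac{2-q}q=\frac{1-e^{-\rho s}}{1+e^{-\rho s}}=\tanh\frac{\rho s}2 .$$

**Step 2: integrate.** Put $u=\rho s/2$. As $\rho\le1$, $e^{-s/2}\le e^{-u}$, and $\tanh u=\frac{1-e^{-2u}}{1+e^{-2u}}\ge1-e^{-u}$ by (4). Therefore
$$\|\Delta^{-1}D_if\|_{E,2}\le\int_0^\infty\|P_sD_if\|_{E,2}\,ds\le\frac2\rho\int_0^\infty e^{-u}e^{-L(1-e^{-u})}du\;\|D_if\|_{E,2}=\frac2\rho\cdot\frac{1-e^{-L}}L\,\|D_if\|_{E,2} .$$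
By Step 4 of Lemma 2 the right side is at most $\frac{3}{\rho(1+L)}\|D_if\|_{E,2}$.

**Step 3: combine.** Insert this in (a) with $p=2$, where $2c_2=16$; the constant is $16K^2\cdot\frac3\rho=\frac{48K^2}\rho$. $\square$
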